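\title{A fixed point property of the partially bicyclic semigroup}

\begin{abstract}
The partially bicyclic semigroup $S_2=\langle e,a,b,c\mid ab=e,\ ac=e\rangle$ is neither left reversible nor left amenable. We show that, nevertheless, every norm nonexpansive, weak* continuous representation of $S_2$ on a nonempty norm separable weak* compact convex subset of a dual Banach space has a common fixed point. The relations force $b$ and $c$ to act isometrically, and a derivation argument shows that a minimal weak* closed set invariant under such isometries is norm compact. The method covers every semigroup with identity that is topologically generated by its one-sided invertible elements. We also characterize this fixed point property by invariant measures and by norm compact sets that the semigroup maps onto themselves, and we deduce an extension theorem.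
\end{abstract}

\section{The question}\label{sec:question}

Let a semigroup act by continuous maps on a nonempty compact convex subset of a Hausdorff locally convex space. Each single map has a fixed point, by the Schauder--Tychonoff theorem. Whether the maps have a fixed point in common depends on the algebra of the semigroup and on the geometry of the maps. This paper concerns maps that do not increase distances.

A \emph{semitopological semigroup} is a semigroup $S$ with a Hausdorff topology for which the maps $t\mapsto st$ and $t\mapsto ts$ are continuous for each $s\in S$. A \emph{representation} of $S$ on a set $C$ is a family $\{T_s:s\in S\}$ of maps $T_s\colon C\to C$ with $T_{st}=T_sT_t$ for all $s,t\in S$. If $S$ has an identity $e$, we do \emph{not} require $T_e$ to be the identity map. The representation is \emph{norm nonexpansive} if $C$ is a subset of a normed space and $\|T_sx-T_sy\|\le\|x-y\|$ for all $s\in S$ and $x,y\in C$. A subset $N\subset C$ is \emph{invariant} if $T_sN\subset N$ for all $s$, and a \emph{common fixed point} is a point $p\in C$ with $T_sp=p$ for all $s$.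

\begin{definition}\label{def:F}
A semitopological semigroup $S$ has the fixed point property $(F_{*s})$ if the following holds. Whenever $\{T_s:s\in S\}$ is a norm nonexpansive representation of $S$ on a nonempty norm separable weak* compact convex subset $C$ of the dual $E^*$ of a Banach space $E$, and the map $(s,x)\mapsto T_sx$ from $S\times C$ to $C$ is jointly continuous when $C$ carries the weak* topology, there is a common fixed point for $S$ in $C$.
\end{definition}

For discrete $S$, joint continuity means that each $T_s$ is weak* continuous. Banach spaces may be real or complex. If $E$ is complex, $x\mapsto\operatorname{Re}x$ is a real-linear isometry and a weak* homeomorphism of $E^*$ onto the dual of $E$ regarded as a real space, so we take real scalars throughout. The symbol $\operatorname{diam}$ always refers to the norm.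

Two topologies share the work in Definition~\ref{def:F}: the weak* topology supplies compactness and continuity, the norm supplies nonexpansiveness and separability. At one extreme, a discrete semigroup generated by one element has $(F_{*s})$, because a fixed point of the generator is a common fixed point. At the other extreme, the free semigroup on two generators does not: let the generators act on $[0,1]\subset\mathbb R$ as the constant maps $0$ and $1$.

It is known that every left reversible and every left amenable semitopological semigroup has $(F_{*s})$; our proofs do not use these facts. A discrete semigroup $S$ is \emph{left reversible} if $sS\cap tS\ne\emptyset$ for all $s,t\in S$. This rules out the obstruction above, since $su=tv$ gives $T_sT_u=T_tT_v$, so that the ranges of $T_s$ and $T_t$ meet. A discrete semigroup $S$ is \emph{left amenable} if there is a positive linear functional $m$ on $\ell^\infty(S)$ with $m(1)=1$ and $m(\ell_sf)=m(f)$ for all $s$ and $f$, where $(\ell_sf)(t)=f(st)$. If $sS\cap tS=\emptyset$ for some $s,t$, no such $m$ exists: from $\ell_s1_{sS}=1$ we would get $m(1_{sS})=1$, in the same way $m(1_{tS})=1$, and then $m(1)\ge2$.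

The \emph{partially bicyclic semigroup}
\[
S_2=\langle e,a,b,c\mid ab=e,\ ac=e\rangle
\]
is the semigroup with identity $e$ generated by $a,b,c$ subject to the two relations, with the discrete topology. Any three self-maps $\alpha,\beta,\gamma$ of a set with $\alpha\beta=\alpha\gamma=\mathrm{id}$ define a representation of $S_2$ in which $e$ acts as the identity. The basic example lives on the Cantor set $K=\{0,1\}^{\mathbb N}$, $\mathbb N=\{1,2,\dots\}$:
\begin{equation}\label{eq:cantor}
\alpha(x)=(x_2,x_3,\dots),\qquad \beta(x)=(0,x_1,x_2,\dots),\qquad \gamma(x)=(1,x_1,x_2,\dots).
\end{equation}
Deleting factors $ab$ and $ac$ brings every element of $S_2$ to the form $wa^n$, where $w$ is a possibly empty word in $b,c$ and $n\ge0$. This element acts on $K$ by erasing the first $n$ letters of $x$ and writing $w$ in front, with $0$ for $b$ and $1$ for $c$. The resulting map determines $w$ (the constant coordinates of the image) and then $n$, so the form $wa^n$ is unique. Hence $b$ and $c$ generate a free subsemigroup, and $bS_2\cap cS_2=\emptyset$. Thus $S_2$ is neither left reversible nor left amenable, and the two known criteria say nothing about it. The following question is posed by Lau and Zhang \cite{LZ}.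

\medskip
\noindent\textbf{Question.} Does $S_2$ have the fixed point property $(F_{*s})$?
\medskip

One might guess that it does not. The subsemigroup generated by $b$ and $c$ fails $(F_{*s})$, and $S_2$ itself has no common fixed point in a natural affine representation on a set that is not norm separable (Example~\ref{ex:cantor}). On the other side, the relation $ab=e$ forbids $T_b$ to collapse distances, so constant maps cannot serve as a counterexample. The answer is yes, and separability enters only through the following property.

\begin{definition}\label{def:frag}
A set $C\subset E^*$ is \emph{norm-fragmented} if for every nonempty relatively weak* closed set $N\subset C$ and every $\varepsilon>0$ there is a nonempty relatively weak* open subset of $N$ of diameter at most $\varepsilon$.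
\end{definition}

\begin{theorem}\label{thm:main}
The semigroup $S_2$ has $(F_{*s})$. More precisely, let $\{T_s:s\in S_2\}$ be a norm nonexpansive representation of $S_2$ on a nonempty norm-fragmented (for example, norm separable) weak* compact convex set $C\subset E^*$, and suppose that $T_e$, $T_b$, $T_c$ are weak* continuous. Then $S_2$ has a common fixed point in $C$. Weak* continuity of $T_a$ is not needed.
\end{theorem}

The proof has two halves. The first finds a nonempty \emph{norm} compact set that every $T_s$ maps \emph{onto} itself (Sections~\ref{sec:frag} and~\ref{sec:inverse}); the second turns such a set into a fixed point (Section~\ref{sec:demarr}). Section~\ref{sec:tests} shows the idea on sets of measures. The same argument applies to all semigroups generated by one-sided invertible elements (Theorem~\ref{thm:inverse}). In Section~\ref{sec:char} we prove that the existence of such compact sets is in fact equivalent to $(F_{*s})$ (Theorem~\ref{thm:char}), and in Section~\ref{sec:ext} we use this to pass $(F_{*s})$ from a subsemigroup to a larger semigroup (Theorem~\ref{thm:ext}).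

\section{Three test cases}\label{sec:tests}

The relations of $S_2$ are used through one computation. Let $A$ and $B$ be nonexpansive self-maps of $C$ with $ABx=x$ for all $x$ in a subset $D\subset C$. Then for $x,y\in D$,
\begin{equation}\label{eq:iso}
\|x-y\|=\|ABx-ABy\|\le\|Bx-By\|\le\|x-y\|,
\end{equation}
so $B$ is isometric on $D$. In this section $T_e$ is the identity map; then $T_b$ and $T_c$ are isometries of $C$ into itself.

\subsection*{Norm compact sets}
Here the following fact decides everything.

\begin{lemma}\label{lem:onto}
An isometry $\beta$ of a compact metric space $(M,\rho)$ into itself is onto.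
\end{lemma}

\begin{proof}
Suppose $y\in M\setminus\beta(M)$. Since $\beta(M)$ is compact, the distance $\eta$ from $y$ to $\beta(M)$ is positive. For $m>n\ge0$ we have $\rho(\beta^ny,\beta^my)=\rho(y,\beta^{m-n}y)\ge\eta$. So the sequence $(\beta^ny)$ has no convergent subsequence, which contradicts compactness.
\end{proof}

If $C$ is norm compact, then $T_b$ and $T_c$ are bijections and $T_a$ is the inverse of both. Hence $T_b=T_c=T_a^{-1}$, and any fixed point of $T_b$ is a common fixed point. For $C=[0,1]$ the map $T_b$ is either $x\mapsto x$ or $x\mapsto1-x$, and $\frac12$ is always fixed. On a norm compact set, then, the three generators collapse to one invertible map. In general $C$ is not norm compact, and the task is to find a norm compact piece of $C$ on which the collapse takes place.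

\subsection*{Sets of measures}
Let $K$ be a nonempty compact Hausdorff space and $C(K)$ the Banach space of continuous real functions on $K$. By the Riesz representation theorem, the set $P(K)$ of Radon probability measures on $K$ is a weak* compact convex subset of $C(K)^*$. A continuous map $\tau\colon K\to K$ induces the \emph{push-forward} $\tau_*\mu=\mu\circ\tau^{-1}$, which is again a Radon probability measure and satisfies $\int f\,d\tau_*\mu=\int f\circ\tau\,d\mu$. So $\tau_*$ is the restriction to $P(K)$ of the adjoint of the operator $f\mapsto f\circ\tau$, which has norm one. Therefore $\tau_*$ is affine, weak* continuous and norm nonexpansive, and $(\sigma\tau)_*=\sigma_*\tau_*$. The map $x\mapsto\delta_x$ is a homeomorphism of $K$ onto a weak* compact subset of $P(K)$, and $\|\delta_x-\delta_y\|=2$ for $x\neq y$ by Urysohn's lemma.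

\begin{example}[The Cantor set: separability cannot be dropped]\label{ex:cantor}
Let $K=\{0,1\}^{\mathbb N}$ and let $\alpha,\beta,\gamma$ be the maps \eqref{eq:cantor}. Then $\alpha_*,\beta_*,\gamma_*$ define an affine, weak* continuous, norm nonexpansive representation of $S_2$ on $P(K)$. If $\beta_*\mu=\mu$, then $\mu\{x_1=0\}=\mu(\beta^{-1}\{x_1=0\})=\mu(K)=1$; if $\gamma_*\mu=\mu$, then $\mu\{x_1=1\}=1$ for the same reason. So there is no common fixed point. The set $P(K)$ is not norm separable, since it contains uncountably many Dirac measures at mutual distance $2$. It is not norm-fragmented either: $K$ has no isolated point, so every nonempty relatively weak* open subset of $\{\delta_x:x\in K\}$ has diameter $2$.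
\end{example}

\begin{example}[Countable compact spaces]\label{ex:countable}
Let $K$ be a nonempty \emph{countable} compact Hausdorff space and $\alpha,\beta,\gamma$ continuous self-maps of $K$ with $\alpha\beta=\alpha\gamma=\mathrm{id}$. Now $P(K)$ is norm separable, because each $\mu$ is the norm convergent sum $\sum_x\mu(\{x\})\delta_x$. We find a common fixed point of $\alpha_*,\beta_*,\gamma_*$ by hand.

By Zorn's lemma and compactness there is a minimal nonempty closed set $M\subset K$ with $\beta M\subset M$ and $\gamma M\subset M$. Let $M'$ be the set of points of $M$ that are not isolated in $M$. It is closed. It is not all of $M$: the compact space $M$ is a countable union of points, and by Baire's theorem one of them is open in $M$. It is mapped into itself by $\beta$ and $\gamma$. Indeed, let $x\in M'$ and let $U\ni\beta x$ be open in $M$. The open set $M\cap\beta^{-1}U$ contains $x$, hence also a point $y\neq x$, and $\beta y\ne\beta x$ because $\beta$ has the left inverse $\alpha$. So $U$ has at least two points. The same argument works for $\gamma$. By minimality $M'=\emptyset$. Thus $M$ is compact and discrete, hence finite. The injective maps $\beta$ and $\gamma$ permute $M$, and $\alpha|_M$ is the inverse permutation.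 The uniform measure on $M$ is fixed by $\alpha_*,\beta_*,\gamma_*$.

For instance, let $K=\mathbb N\cup\{\infty\}$, $\beta(n)=2n$, $\gamma(n)=2n+1$, $\alpha(n)=\lfloor n/2\rfloor$ for $n\ge2$, $\alpha(1)=1$, with all three maps fixing $\infty$. Here $\beta\ne\gamma$, so the collapse does not occur on all of $K$; it occurs on $M=\{\infty\}$, and the fixed point is $\delta_\infty$.
\end{example}

Identify $K$ with its set of Dirac measures, on which the norm gives the discrete metric. Then ``countable'' means norm separable, ``injective'' means isometric, ``finite'' means norm compact, and a point is non-isolated exactly when all its neighborhoods have diameter greater than $1$. In this form the argument that $M$ is finite makes sense in any dual space, and Section~\ref{sec:frag} carries it out. The last step, averaging over $M$, used that the maps are affine; Section~\ref{sec:demarr} replaces it.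

\section{Isometries of fragmented sets}\label{sec:frag}

We use the following standard facts about a dual Banach space $E^*$.
\begin{itemize}
\item[(W1)] The weak* topology is Hausdorff and coarser than the norm topology. So a weak* compact set is weak* closed, hence norm closed and norm complete. It is norm bounded by the uniform boundedness principle.
\item[(W2)] Norm closed balls are weak* closed, since $\|x-y\|=\sup_{\|v\|\le1}|x(v)-y(v)|$.
\item[(W3)] A norm compact set is weak* compact, and the two topologies agree on it.
\end{itemize}
A chain of nonempty weak* compact sets has nonempty weak* compact intersection, and convexity and invariance under a family of maps pass to intersections; this is what justifies each use of Zorn's lemma. A weak* compact subset $D$ of a norm-fragmented set $C$ is norm-fragmented, because a relatively weak* closed subset of $D$ is relatively weak* closed in $C$.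

\begin{lemma}\label{lem:sep}
A norm separable weak* compact set $C\subset E^*$ is norm-fragmented.
\end{lemma}

\begin{proof}
Let $N\subset C$ be nonempty and weak* closed, and let $\varepsilon>0$. By separability, $N$ is covered by countably many closed balls of radius $\varepsilon/2$, and these are weak* closed by (W2). Baire's theorem says that when a nonempty compact Hausdorff space is a countable union of closed sets, one of them has nonempty interior. So the trace on $N$ of one of the balls has nonempty relative weak* interior, and this interior has diameter at most $\varepsilon$.
\end{proof}

\begin{proposition}\label{prop:compact}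
Let $D\subset E^*$ be a nonempty weak* compact norm-fragmented set, and let $\mathcal B$ be a family of weak* continuous maps $D\to D$ with $\|\beta x-\beta y\|=\|x-y\|$ for all $x,y\in D$ and $\beta\in\mathcal B$. Then there is a nonempty norm compact set $M\subset D$ with $\beta(M)=M$ for all $\beta\in\mathcal B$.
\end{proposition}

\begin{proof}
By Zorn's lemma there is a minimal nonempty weak* closed set $M\subset D$ with $\beta(M)\subset M$ for all $\beta\in\mathcal B$. We show that $M$ is norm compact. The obstacle is the set of points near which $M$ is large in norm, so for $\varepsilon>0$ we put
\[
M_\varepsilon=\{x\in M:\ \operatorname{diam}U>\varepsilon\ \text{for every relatively weak* open } U\subset M \text{ with } x\in U\}.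
\]

\emph{$M_\varepsilon$ is weak* closed.} Its complement in $M$ is the union of all relatively weak* open subsets of $M$ of diameter at most $\varepsilon$.

\emph{$M_\varepsilon\ne M$.} Since $D$ is norm-fragmented, $M$ has a nonempty relatively weak* open subset of diameter at most $\varepsilon$, and this subset misses $M_\varepsilon$.

\emph{$\beta(M_\varepsilon)\subset M_\varepsilon$ for $\beta\in\mathcal B$.} Let $x\in M_\varepsilon$ and let $U\ni\beta x$ be relatively weak* open in $M$. As $\beta$ is weak* continuous and maps $M$ into $M$, the set $V=M\cap\beta^{-1}(U)$ is relatively weak* open in $M$, and it contains $x$. So there are $y,z\in V$ with $\|y-z\|>\varepsilon$. Then $\beta y,\beta z\in U$ and $\|\beta y-\beta z\|=\|y-z\|>\varepsilon$, that is, $\operatorname{diam}U>\varepsilon$.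

By minimality $M_\varepsilon=\emptyset$. So every point of $M$ has a relatively weak* open neighborhood of diameter at most $\varepsilon$, and by weak* compactness finitely many of these cover $M$. As $\varepsilon>0$ is arbitrary, $M$ is norm totally bounded. It is norm complete by (W1), hence norm compact. Lemma~\ref{lem:onto} gives $\beta(M)=M$ for each $\beta\in\mathcal B$.
\end{proof}

\begin{remark}\label{rem:compact}
Fragmentation is used once, to show $M_\varepsilon\neq M$. Without it the proposition fails: on the Dirac measures of Example~\ref{ex:cantor}, $\beta_*$ and $\gamma_*$ are isometric and have disjoint ranges. Isometry is used twice, and nonexpansive maps fail at both places. For the family of all constant self-maps of the closed unit ball $D$ of $\ell^2$, the only nonempty invariant set is $D$, which is not norm compact. For the constant maps $0$ and $1$ on $[0,1]$, the minimal set $\{0,1\}$ is compact but is not mapped onto itself.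
\end{remark}

\section{From a compact set to a fixed point}\label{sec:demarr}

Suppose every $T_s$ maps a norm compact set $M$ onto itself. A nonlinear map need not respect averages of points of $M$, but a nonexpansive map respects the condition ``$x$ lies within distance $r$ of every point of $M$''. To exploit this we need a point of the convex hull of $M$ that satisfies the condition with $r<\operatorname{diam}M$. The midpoint of two points at maximal distance does not always do. Let $M=\{\pm1\}^2$ in $\mathbb R^2$ with the maximum norm. The points $(1,1)$ and $(1,-1)$ are at distance $2=\operatorname{diam}M$, and their midpoint $(1,0)$ is still at distance $2$ from $(-1,1)$. The average of all four points, which are mutually at distance $2$, is within distance $1$ of each. DeMarr's argument averages over a maximal family of this kind.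

\begin{lemma}\label{lem:center}
Let $M$ be a norm compact subset of a normed space with $d=\operatorname{diam}M>0$. Then there is a point $u$ in the convex hull of $M$ with $\max_{x\in M}\|u-x\|<d$.
\end{lemma}

\begin{proof}
Call a subset of $M$ \emph{equilateral} if any two of its distinct points are at distance exactly $d$. By compactness the diameter is attained, so there is an equilateral set with two points. Also $M$ is covered by finitely many sets of diameter less than $d$, each containing at most one point of a given equilateral set; so equilateral sets have bounded cardinality. Let $\{x_1,\dots,x_n\}$ be an equilateral set of largest cardinality, and put $u=\frac1n\sum_ix_i$. Let $r=\max_{x\in M}\|u-x\|$ be attained at $x_0\in M$. Then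
\[
r=\Big\|\frac1n\sum_{i=1}^n(x_i-x_0)\Big\|\le\frac1n\sum_{i=1}^n\|x_i-x_0\|\le d .
\]
If $r=d$, then $\|x_i-x_0\|=d>0$ for every $i$, and $\{x_0,x_1,\dots,x_n\}$ is a larger equilateral set. Hence $r<d$.
\end{proof}

Compactness is needed: for the unit vectors $e_n$ of $\ell^1$ and $u$ in their convex hull, $\|u-e_n\|=2$ whenever $n$ lies outside the support of $u$.

\begin{proposition}\label{prop:fixed}
Let $\{T_s:s\in S\}$ be a norm nonexpansive representation of a semigroup $S$ on a nonempty weak* compact convex set $C\subset E^*$. Suppose that every nonempty weak* compact convex invariant subset $C_0\subset C$ contains a nonempty norm compact set $M$ with $T_sM=M$ for all $s\in S$. Then $S$ has a common fixed point in $C$.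
\end{proposition}

\begin{proof}
By Zorn's lemma there is a minimal nonempty weak* compact convex invariant set $C_0\subset C$. Let $M\subset C_0$ be as in the hypothesis. If $M=\{p\}$, then $p$ is a common fixed point. Suppose instead that $d=\operatorname{diam}M>0$. Take $u$ from Lemma~\ref{lem:center} and let $r=\max_{x\in M}\|u-x\|<d$. Then $u\in C_0$ because $C_0$ is convex. Put
\[
C_1=\{x\in C_0:\ \|x-k\|\le r\ \text{ for all }k\in M\}.
\]
This is the intersection of $C_0$ with closed balls, so it is convex and, by (W2), weak* compact; it contains $u$. It is invariant: given $x\in C_1$, $s\in S$ and $k\in M$, write $k=T_sk'$ with $k'\in M$, and note that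
\[
\|T_sx-k\|=\|T_sx-T_sk'\|\le\|x-k'\|\le r .
\]
By minimality $C_1=C_0\supset M$, so any two points of $M$ are at distance at most $r<d$. This contradicts $d=\operatorname{diam}M$.
\end{proof}

No weak* continuity is used here. The hypothesis is imposed on every $C_0$ because $M$ must lie inside the minimal one. The equality $T_sM=M$ cannot be weakened to $T_sM\subset M$, as the constant maps $0$ and $1$ on $[0,1]$ show. Convexity of $C$ enters the proof of Theorem~\ref{thm:main} only through this proposition; it cannot be dropped, since $a,b,c$ may all act on $\{0,1\}$ by $x\mapsto1-x$.

\section{One-sided invertible elements}\label{sec:inverse}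

It remains to produce the set $M$ from the relations. One difficulty is left: $T_e$ need not be the identity, and then $T_b$ need not be isometric on $C$; for example, all $T_s$ may equal one constant map. The remedy is to work on the range of $T_e$. This range need not be convex, which is why Proposition~\ref{prop:compact} was stated without convexity.

In a semigroup $S$ with identity $e$, put
\[
L=\{s\in S:\ ts=e\ \text{for some }t\in S\},\qquad R=\{t\in S:\ ts=e\ \text{for some }s\in S\}.
\]

\begin{proposition}\label{prop:onesided}
Let $S$ be a semigroup with identity $e$, let $\{T_s:s\in S\}$ be a norm nonexpansive representation of $S$ on a nonempty weak* compact norm-fragmented set $C_0\subset E^*$, and let $L_0\subset L$. Suppose that $T_e$ and all $T_s$ with $s\in L_0$ are weak* continuous. Then there is a nonempty norm compact set $M\subset C_0$ such that $T_eM=M$, $T_sM=M$ for all $s\in L_0$, and $T_tM=M$ whenever $ts=e$ for some $s\in L_0$.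
\end{proposition}

\begin{proof}
Put $D=T_e(C_0)$. It is nonempty, weak* compact because $T_e$ is weak* continuous, and hence norm-fragmented. Since $ee=e$, the map $T_e$ is the identity on $D$. Since $es=s$, we have $T_sD=T_eT_sD\subset T_e(C_0)=D$ for all $s\in S$. If $s\in L_0$ and $ts=e$, then $T_tT_sx=T_ex=x$ for $x\in D$, and \eqref{eq:iso} shows that $T_s$ is isometric on $D$. Proposition~\ref{prop:compact}, applied to $\mathcal B=\{T_s|_D:s\in L_0\}$, gives a nonempty norm compact $M\subset D$ with $T_sM=M$ for $s\in L_0$. Also $T_eM=M$ because $M\subset D$. Finally, if $ts=e$ with $s\in L_0$, then $T_tM=T_tT_sM=T_eM=M$.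
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:sep}, the first statement follows from the second. Let $C_0\subset C$ be nonempty, weak* compact, convex and invariant; it is norm-fragmented. Proposition~\ref{prop:onesided} with $L_0=\{b,c\}$ gives a nonempty norm compact $M\subset C_0$ with $T_sM=M$ for $s=e,b,c$ and, because $ab=e$, for $s=a$. These four elements generate $S_2$, so $T_sM=M$ for all $s\in S_2$. Proposition~\ref{prop:fixed} now gives a common fixed point.
\end{proof}

The map $T_a$ appeared only in the inequality \eqref{eq:iso} and in the identity $T_aM=T_aT_bM$, so its weak* continuity played no role. On $M$ the collapse of Section~\ref{sec:tests} takes place: $T_a|_M$ is the inverse of both $T_b|_M$ and $T_c|_M$. Each relation was needed to make one generator isometric.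

\begin{example}[Neither relation can be dropped]\label{ex:relations}
The semigroup $\langle e,a,b,c\mid ab=e\rangle$ acts on $[0,1]\subset\mathbb R$ by $T_e=\mathrm{id}$, $T_ax=T_bx=1-x$, $T_cx=0$. These maps are nonexpansive and $T_aT_b=\mathrm{id}$. The only fixed point $\frac12$ of $T_a$ is not fixed by $T_c$. Exchanging $b$ and $c$ treats the case in which only $ac=e$ is kept.
\end{example}

We say that a semitopological semigroup $S$ is \emph{topologically generated} by $G\subset S$ if the subsemigroup generated by $G$ is dense in $S$. To pass from a dense subsemigroup to $S$, we must know that the property $T_sM=M$ survives limits. For general maps it does not: the surjections $x\mapsto x^n$ of $[0,1]$ converge pointwise to a map with range $\{0,1\}$. For nonexpansive maps it does.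

\begin{lemma}\label{lem:closed}
Let $\{T_s:s\in S\}$ be a norm nonexpansive representation of a semitopological semigroup $S$ on a set $D\subset E^*$, with $s\mapsto T_sx$ weak* continuous for each $x\in D$. Let $M\subset D$ be norm compact. Then $G_M=\{s\in S:T_sM=M\}$ is, if nonempty, a closed subsemigroup of $S$.
\end{lemma}

\begin{proof}
If $s,t\in G_M$, then $T_{st}M=T_sT_tM=M$. Let $(s_i)$ be a net in $G_M$ with $s_i\to s$. For $x\in M$, the point $T_sx$ is the weak* limit of the points $T_{s_i}x\in M$, and $M$ is weak* closed by (W3) and (W1); so $T_sM\subset M$. Conversely, let $y\in M$ and write $y=T_{s_i}x_i$ with $x_i\in M$. Passing to a subnet, we may assume $x_i\to x\in M$ in norm. Then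
\[
\|y-T_{s_i}x\|=\|T_{s_i}x_i-T_{s_i}x\|\le\|x_i-x\|\to0,
\]
while $T_{s_i}x\to T_sx$ weak*. Hence $y=T_sx$, and $M\subset T_sM$.
\end{proof}

\begin{theorem}\label{thm:inverse}
Let $S$ be a semitopological semigroup with identity $e$ that is topologically generated by $L\cup R$. Then $S$ has $(F_{*s})$. More precisely, a norm nonexpansive representation of $S$ on a nonempty norm-fragmented weak* compact convex set $C\subset E^*$ has a common fixed point provided that $T_s$ is weak* continuous for each $s\in L$ and $s\mapsto T_sx$ is weak* continuous for each $x\in C$.
\end{theorem}

\begin{proof}
Joint continuity implies both continuity conditions, so by Lemma~\ref{lem:sep} it suffices to prove the second statement. Let $C_0\subset C$ be nonempty, weak* compact, convex and invariant. Since $e\in L$, Proposition~\ref{prop:onesided} applies with $L_0=L$. If $t\in R$ and $ts=e$, then $s\in L$; so we obtain a nonempty norm compact $M\subset C_0$ with $L\cup R\subset G_M$. By Lemma~\ref{lem:closed}, $G_M$ is a closed subsemigroup, and therefore $G_M=S$. Apply Proposition~\ref{prop:fixed}.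
\end{proof}

Theorem~\ref{thm:inverse} covers all groups, for which $L=S$. It covers the bicyclic semigroup $\langle e,a,b\mid ab=e\rangle$, the semigroups $\langle e,a,b_1,\dots,b_n\mid ab_i=e\rangle$, also with infinitely many $b_i$, and $\langle e,a,b,c,d\mid ac=e,\ bd=e\rangle$: in each presentation every generator lies in $L$ or in $R$.

\begin{remark}\label{rem:asplund}
Fragmentation holds for two further classes of sets; see \cite{Na,NP}. First, let $C$ be a weakly compact convex subset of a Banach space $E$. The canonical embedding of $E$ in $E^{**}$ is isometric and turns the weak topology into the relative weak* topology, so $C$ becomes a weak* compact convex subset of $E^{**}$, and it is norm-fragmented. Second, recall that $E$ is an \emph{Asplund space} if every continuous convex function on a nonempty open convex subset of $E$ is Fr\'echet differentiable on a dense $G_\delta$ subset of its domain; then weak* compact convex subsets of $E^*$ are norm-fragmented. So Theorem~\ref{thm:inverse} also holds for weakly continuous nonexpansive actions on weakly compact convex subsets of Banach spaces, and for actions on weak* compact convex subsets of duals of Asplund spaces, with no separability assumption.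
\end{remark}

\section{A characterization of $(F_{*s})$}\label{sec:char}

Proposition~\ref{prop:fixed} gives a sufficient condition for $(F_{*s})$. We now show that the condition is also necessary, even when it is imposed on sets that are not convex. By an \emph{admissible action} of a semitopological semigroup $S$ we mean a norm nonexpansive representation of $S$ on a nonempty norm separable weak* compact subset $D$, not necessarily convex, of a dual Banach space, such that $S\times D\to D$ is jointly continuous for the weak* topology.

\begin{theorem}\label{thm:char}
For a semitopological semigroup $S$ the following are equivalent.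
\begin{itemize}
\item[(1)] $S$ has $(F_{*s})$.
\item[(2)] $S$ has $(F_{*s})$ restricted to representations by affine maps $T_s$.
\item[(3)] For every admissible action of $S$ on a set $D$, there is a Radon (weak* Borel) probability measure $\mu$ on $D$ with $\mu\circ T_s^{-1}=\mu$ for all $s\in S$.
\item[(4)] For every admissible action of $S$ on a set $D$, there is a nonempty norm compact set $M\subset D$ with $T_sM=M$ for all $s\in S$.
\end{itemize}
\end{theorem}

The implication (1)$\Rightarrow$(2) is trivial. For (4)$\Rightarrow$(1), let $C$ be as in Definition~\ref{def:F}. The action restricts to an admissible action on each set $C_0$ as in Proposition~\ref{prop:fixed}, so (4) supplies the hypothesis of that proposition. For the other two implications, fix an admissible action on $D\subset X^*$, a norm dense sequence $q_1,q_2,\dots$ in $D$, and write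
\[
\Delta=\operatorname{diam}D<\infty,\qquad B(x,r)=\{y\in D:\|y-x\|\le r\}.
\]
The space $C(D)$ and the set $P(D)$ refer to the weak* topology of $D$.

\subsection*{Proof of (2)$\Rightarrow$(3): linearizing the action}
An invariant measure is a common fixed point of the affine maps $(T_s)_*$ on $P(D)$. We cannot apply (2) to $P(D)\subset C(D)^*$, because this set is not norm separable when $D$ is uncountable. The norm of $C(D)^*$ ignores the metric of $D$. We therefore place $P(D)$ in another dual space, with the same weak* topology and a smaller norm, by testing measures only against Lipschitz functions.

\emph{Step 1: the space $E$.} Fix $x_0\in D$. Let $E$ be the space of weak* continuous, norm-Lipschitz functions $f\colon D\to\mathbb R$ with $f(x_0)=0$, and let $\|f\|$ be the least Lipschitz constant of $f$. Then $|f(x)|\le\|f\|\,\|x-x_0\|\le\|f\|\Delta$ for $x\in D$; in particular $\|\cdot\|$ is a norm. A Cauchy sequence $(f_n)$ in $E$ is thus uniformly Cauchy, and its uniform limit $f$ is weak* continuous with $f(x_0)=0$. If $\|f_n-f_m\|\le\eta$ for $m,n\ge N$, letting $m\to\infty$ in $|(f_n-f_m)(x)-(f_n-f_m)(y)|\le\eta\|x-y\|$ shows that $f_n-f$ is $\eta$-Lipschitz for $n\geq N$. So $f\in E$, $f_n\to f$ in $E$, and $E$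 is a Banach space.

\emph{Step 2: the embedding $\phi$.} Define $\phi\colon P(D)\to E^*$ by $\phi(\mu)(f)=\int f\,d\mu$; note $|\phi(\mu)(f)|\le\|f\|\Delta$. The map $\phi$ is affine, and it is weak*--weak* continuous because $E\subset C(D)$. It is injective. Indeed, $A=E+\mathbb R1$ is the set of all weak* continuous Lipschitz functions on $D$. These functions are bounded, so
\[
|fg(x)-fg(y)|\le\sup|f|\cdot|g(x)-g(y)|+\sup|g|\cdot|f(x)-f(y)|
\]
shows that $A$ is an algebra. It contains the constants and the evaluations $x\mapsto x(v)$, $v\in X$, which separate the points of $D$. By the Stone--Weierstrass theorem $A$ is dense in $C(D)$. If $\phi(\mu)=\phi(\nu)$, then $\mu$ and $\nu$ agree on $E$ and on constants, hence on $A$, hence on $C(D)$, and $\mu=\nu$. Consequently $C=\phi(P(D))$ is weak* compact and convex, and $\phi$ is a homeomorphism of $P(D)$ onto $C$.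

\emph{Step 3: $C$ is norm separable.} Let $\mu\in P(D)$ and $\varepsilon>0$. The sets $B_i=B(q_i,\varepsilon)\setminus\bigcup_{j<i}B(q_j,\varepsilon)$ are disjoint, cover $D$, and are weak* Borel by (W2). Choose $n$ such that $Z=\bigcup_{i>n}B_i$ has $\mu(Z)<\varepsilon$, and put $\mu'=\sum_{i\le n}\mu(B_i)\delta_{q_i}+\mu(Z)\delta_{q_1}$. For $f\in E$ with $\|f\|\le1$,
\[
\Big|\int f\,d\mu-\int f\,d\mu'\Big|\le\sum_{i\le n}\int_{B_i}|f-f(q_i)|\,d\mu+\int_Z|f-f(q_1)|\,d\mu\le\varepsilon+\varepsilon\Delta .
\]
So the convex hull of the points $\phi(\delta_{q_i})$ is norm dense in $C$. The convex combinations with rational weights form a countable norm dense subset of this hull.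

\emph{Step 4: the action on $C$.} Define $\hat T_s\phi(\mu)=\phi(\mu\circ T_s^{-1})$. By the properties of push-forwards recalled in Section~\ref{sec:tests}, this is a representation of $S$ on $C$ by affine maps. It is norm nonexpansive. Indeed, let $f\in E$ with $\|f\|\le1$. Since $T_s$ is weak* continuous and nonexpansive, $g=f\circ T_s-f(T_sx_0)$ lies in $E$ and $\|g\|\le1$. Since $\mu$ and $\nu$ have the same total mass,
\[
\big|\hat T_s\phi(\mu)(f)-\hat T_s\phi(\nu)(f)\big|=\Big|\int f\circ T_s\,d(\mu-\nu)\Big|=\Big|\int g\,d(\mu-\nu)\Big|\le\|\phi(\mu)-\phi(\nu)\|.
\]
It is jointly continuous. Let $s_i\to s$ in $S$, $\mu_i\to\mu$ in $P(D)$ and $f\in C(D)$. First, $f\circ T_{s_i}\to f\circ T_s$ uniformly on $D$. Otherwise there are $\eta>0$, a subnet and points $x_i\in D$ with $|f(T_{s_i}x_i)-f(T_sx_i)|\ge\eta$; along a further subnet $x_i\to x$ weak*, and by joint continuity both terms tend to $f(T_sx)$, which is absurd. Therefore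
\[
\Big|\int f\circ T_{s_i}\,d\mu_i-\int f\circ T_s\,d\mu\Big|\le\sup_D|f\circ T_{s_i}-f\circ T_s|+\Big|\int f\circ T_s\,d(\mu_i-\mu)\Big|\to0 .
\]
By (2) there is a common fixed point $\phi(\mu)$, and $\mu\circ T_s^{-1}=\mu$ for all $s$ because $\phi$ is injective. \qed

\subsection*{Proof of (3)$\Rightarrow$(4): points with heavy balls}
Let $\mu$ be an invariant measure as in (3). Its support need not be norm compact: take the trivial action on $D=\{0,e_1,e_2,\dots\}\subset\ell^2$ and $\mu=\sum_n2^{-n}\delta_{e_n}$. We keep only the points whose balls carry a definite amount of mass at every scale. There is no room for many such points far apart, and a nonexpansive measure preserving map can only increase the mass of a ball.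

\emph{Step 1: measurability.} Let $U\subset D$ be relatively norm open and $x\in U$. Choose a rational $r>0$ with $B(x,2r)\subset U$ and $q_i$ with $\|q_i-x\|\le r$; then $x\in B(q_i,r)\subset U$. So $U$ is a countable union of weak* closed sets, and norm Borel subsets of $D$ are weak* Borel. We also use the Lindel\"of property of separable metric spaces: a union of open sets is the union of countably many of them. In particular a union of null norm open sets is null.

\emph{Step 2: the functions $m_k$.} For $k\ge1$ put $m_k(x)=\mu(B(x,1/k))$.
\begin{itemize}
\item[(a)] $m_k(T_sx)\ge m_k(x)$. Since $T_s$ is nonexpansive, $B(x,1/k)\subset T_s^{-1}B(T_sx,1/k)$, and invariance gives $m_k(T_sx)=\mu(T_s^{-1}B(T_sx,1/k))\ge m_k(x)$.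
\item[(b)] $\{m_k\ge\eta\}$ is norm closed in $D$. If $x_n\to x$ in norm and $m_k(x_n)\ge\eta$, then for each $\varepsilon>0$ we have $B(x_n,1/k)\subset B(x,1/k+\varepsilon)$ for large $n$, so $\mu(B(x,1/k+\varepsilon))\ge\eta$. These balls decrease to $B(x,1/k)$ as $\varepsilon\downarrow0$.
\item[(c)] $\mu\{m_k=0\}=0$. If $m_k(x)=0$, the open ball of radius $1/k$ about $x$ is null. So $\{m_k=0\}$ lies in a union of null norm open sets.
\end{itemize}

\emph{Step 3: a norm compact invariant set of positive measure.} By (b) the sets $\{m_k<\eta\}$ are Borel, and they decrease to $\{m_k=0\}$ as $\eta\downarrow0$. By (c) there is $\eta_k>0$ with $\mu\{m_k<\eta_k\}<2^{-k-1}$. Put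
\[
K=\{x\in D:\ m_k(x)\ge\eta_k\ \text{for all }k\ge1\}.
\]
Then $\mu(K)\ge1-\sum_{k\ge1}2^{-k-1}=\frac12$. By (a), $T_sK\subset K$. By (b) and (W1), $K$ is norm complete. If points of $K$ have mutual distances greater than $2/k$, the balls of radius $1/k$ about them are disjoint and have mass at least $\eta_k$, so there are at most $1/\eta_k$ such points. A maximal family of this kind is finite, and the balls of radius $2/k$ about its points cover $K$. Thus $K$ is totally bounded, hence norm compact.

\emph{Step 4: from ``into'' to ``onto''.} The inclusion $T_sK\subset K$ may be strict, so we pass to the support of $\mu$ restricted to $K$. Put $\nu(A)=\mu(A\cap K)$ for Borel $A\subset D$. From $K\subset T_s^{-1}K$ and $\mu(T_s^{-1}K)=\mu(K)$ we see that these two sets differ by a null set. Hence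
\[
\nu(T_s^{-1}A)=\mu(T_s^{-1}A\cap T_s^{-1}K)=\mu\big(T_s^{-1}(A\cap K)\big)=\mu(A\cap K)=\nu(A).
\]
So $\nu$ is a nonzero finite invariant measure carried by $K$. Let $M$ be the complement in $K$ of the union of all $\nu$-null relatively norm open subsets of $K$. By the Lindel\"of property $\nu(M)=\nu(K)>0$, and $M$ is the smallest norm closed subset of $K$ of full $\nu$-measure; it is nonempty and norm compact. The set $K\cap T_s^{-1}M$ is norm closed because $T_s$ is norm continuous, and its measure is $\nu(T_s^{-1}M)=\nu(M)$. So it contains $M$, that is, $T_sM\subset M$. The set $T_sM$ is norm compact and $\nu(T_sM)=\nu(T_s^{-1}T_sM)\ge\nu(M)$. So it contains $M$ as well, and $T_sM=M$. \qed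

\section{Extension from a subsemigroup}\label{sec:ext}

Condition (4) of Theorem~\ref{thm:char} is easier to propagate than a fixed point: if $sh=h'$ and $p$ is fixed by $T_h$ and $T_{h'}$ then $T_sp=p$, and the same computation works for the set $M$, where Lemma~\ref{lem:closed} is available for the passage to limits.

\begin{theorem}\label{thm:ext}
Let $H$ be a subsemigroup of a semitopological semigroup $S$, with the relative topology, and suppose that $H$ has $(F_{*s})$. If $S$ is topologically generated by $\{s\in S:sH\cap H\ne\emptyset\}$, then $S$ has $(F_{*s})$.
\end{theorem}

\begin{proof}
Consider an admissible action of $S$ on $D$. Its restriction to $H$ is admissible, so Theorem~\ref{thm:char} for $H$ gives a nonempty norm compact $M\subset D$ with $T_hM=M$ for all $h\in H$. If $sh=h'$ with $h,h'\in H$, then $T_sM=T_sT_hM=T_{h'}M=M$. So the closed subsemigroup $G_M$ of Lemma~\ref{lem:closed} contains a set that topologically generates $S$, and $G_M=S$. Thus $S$ satisfies condition (4) of Theorem~\ref{thm:char}.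
\end{proof}

\begin{example}\label{ex:ext}
Let $S=\langle b,d\mid db^2=b\rangle$ be presented as a semigroup, with the discrete topology. The relation cannot be applied to the word $d$, so $d$ is not a product of two elements and $S$ has no identity; Theorem~\ref{thm:inverse} does not apply. The subsemigroup $H$ generated by $b$ has $(F_{*s})$ because it has one generator, and $b^2\in bH\cap H$, $b\in dH\cap H$. So $S$ has $(F_{*s})$.
\end{example}

\begin{thebibliography}{9}

\bibitem{LZ}
Anthony T.M. Lau and Yong Zhang,
\emph{Algebraic and analytic properties of semigroups related to fixed point properties of non-expansive mappings},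
arXiv:2001.08149 (2020).

\bibitem{Na}
Namioka,
\emph{Separate continuity and joint continuity},
Pacific J. Math. \textbf{51} (1974).

\bibitem{NP}
Namioka and Phelps,
\emph{Banach spaces which are Asplund spaces},
Duke Math. J. \textbf{42} (1975).

\end{thebibliography}
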